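# Presentations, two-term complexes, and a $0$-Auslander category in which no nonzero object is killed by $2$

## 1. $0$-Auslander categories and the guess $K^{[-1,0]}(\mathcal A)$

In homological algebra we often replace an object $X$ by a projective presentation $P_1\to P_0\to X$, and a morphism by a morphism of presentations. If every object has such a two-term presentation, we expect the whole category to be recovered from complexes $P_1\to P_0$ up to homotopy. The answer one would first guess to the question below is therefore "yes, with $\mathcal A$ the category of projectives". We make the question precise and test the guess.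

An extriangulated category $(\mathcal C,\mathbb E,\mathfrak s)$ in the sense of Nakaoka–Palu consists of an additive category $\mathcal C$, a biadditive functor $\mathbb E:\mathcal C^{op}\times\mathcal C\to\mathrm{Ab}$, and a realization $\mathfrak s$. The realization attaches to each $\xi\in\mathbb E(V,W)$ a sequence $W\xrightarrow{y}U\xrightarrow{z}V$, determined up to an isomorphism of $U$ that is compatible with the two maps. Some axioms hold, which we recall when we use them. Such a sequence is a conflation of class $\xi$, $y$ is an inflation and $z$ a deflation. For $\alpha:W\to W'$ and $\gamma:V'\to V$ we write $\alpha_*\xi\in\mathbb E(V,W')$ and $\gamma^*\xi\in\mathbb E(V',W)$. Exact categories ($\mathbb E=\mathrm{Ext}^1$), triangulated categories ($\mathbb E(V,W)=\mathrm{Hom}(V,\Sigma W)$) and extension-closed subcategories of triangulated categories are examples. An object $P$ is projective if $\mathbb E(P,-)=0$, and $I$ is injective if $\mathbb E(-,I)=0$.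

**Definition ($0$-Auslander).** An extriangulated category is $0$-Auslander if

1. it has enough projectives and is hereditary: every $X$ admits a conflation $P_1\to P_0\to X$ with $P_0,P_1$ projective;
2. it has enough injectives;
3. it has dominant dimension at least $1$: every projective $P$ admits a conflation $P\to Q\to I$ with $Q$ projective-injective and $I$ injective.

**Definition (the quotient).** $[\mathcal I\to\mathcal P]$ is the ideal of $\mathcal C$ generated by the morphisms from an injective to a projective object. It is known that $\mathcal C/[\mathcal I\to\mathcal P]$ carries an extriangulated structure with the same bifunctor $\mathbb E$, such that the projection together with $\mathrm{id}_{\mathbb E}$ is an extriangulated functor.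

**Definition (two-term complexes).** For an additive category $\mathcal A$, $K^{[-1,0]}(\mathcal A)$ is the full subcategory of $K^b(\mathcal A)$ on the complexes concentrated in degrees $-1$ and $0$. It is extension-closed and has the induced extriangulated structure, $\mathbb E(X,Y)=\mathrm{Hom}_{K^b(\mathcal A)}(X,\Sigma Y)$.

**Problem** (Fang, Gorsky, Palu, Plamondon, Pressland, "Extriangulated ideal quotients, with applications to cluster theory and gentle algebras", arXiv:2308.05524). Is it true that for every $0$-Auslander extriangulated category $\mathcal C$ there is an additive category $\mathcal A$ such that $\mathcal C/[\mathcal I\to\mathcal P]$ is equivalent, as an extriangulated category, to $K^{[-1,0]}(\mathcal A)$?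

An extriangulated category is algebraic if it admits an enhancement by an exact dg category; for algebraic $0$-Auslander categories the answer is known to be positive. The question is about the general case.

**Test 1: $K=K^{[-1,0]}(\mathcal A)$ itself.** For $P\in\mathcal A$ in degree $0$ and $Y\in K$ we have $\mathbb E(P,Y)=\mathrm{Hom}(P,\Sigma Y)=0$, since $\Sigma Y$ lives in degrees $-2,-1$. So $P$ is projective. Likewise $\mathbb E(X,\Sigma P)=\mathrm{Hom}(X,\Sigma^2P)=0$, so $\Sigma P$ is injective. For $X=(P_1\xrightarrow fP_0)$, the triangle $P_1\to P_0\to X\to\Sigma P_1\to\Sigma P_0$ gives conflations $P_1\to P_0\to X$ and $X\to\Sigma P_1\to\Sigma P_0$. Also $P\to0\to\Sigma P$ is a conflation. So $K$ is $0$-Auslander. If $X$ is injective, the conflation $X\to\Sigma P_1\to\Sigma P_0$ splits, so $X$ is a summand of $\Sigma P_1$; dually a projective $X$ is a summand of $P_0$. As $\mathrm{Hom}(\Sigma P,P')=0$, we get $[\mathcal I\to\mathcal P]=0$, and the guess is right for $K$.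

**Test 2: representations of $1\to2$ over a field $F$.** The indecomposables are $S_2=(0\to F)$, $P_1=(F\to F)$, $S_1=(F\to0)$. The projectives are $S_2,P_1$, the injectives are $P_1,S_1$, and there is the exact sequence $S_2\to P_1\to S_1$. So the category is $0$-Auslander. As $\mathrm{Hom}(P_1,S_2)=\mathrm{Hom}(S_1,S_2)=\mathrm{Hom}(S_1,P_1)=0$, the ideal $[\mathcal I\to\mathcal P]$ is generated by $1_{P_1}$. In the quotient the indecomposables $S_2,S_1$ remain, with endomorphism ring $F$, no morphisms between them, and $\mathbb E(S_1,S_2)=F$. This is $K^{[-1,0]}(\mathrm{vect}_F)$ with $S_2=F$ in degree $0$ and $S_1=\Sigma F$. The guess is right again.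

## 2. Theorem A (no, over $\mathbb Z/4$) and Theorem B (yes, modulo two ideals)

**Theorem A.** Let $R$ be a commutative local ring with maximal ideal $\mathfrak m=2R\neq0$ and $\mathfrak m^2=0$ (e.g. $R=\mathbb Z/4$). There is a $0$-Auslander extriangulated category $\mathcal D$ (constructed in Sections 7–12) with $[\mathcal I\to\mathcal P]=0$ which is not equivalent, even as an additive category, to $K^{[-1,0]}(\mathcal A)$ for any additive category $\mathcal A$. Hence the answer to the Problem is negative.

The category $\mathcal D$ has three indecomposable objects up to isomorphism, and for $R=\mathbb Z/4$ all its Hom groups are finite.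

**Theorem B.** Let $\mathcal C$ be any $0$-Auslander extriangulated category, $\overline{\mathcal C}=\mathcal C/[\mathcal I\to\mathcal P]$, $\mathcal A\subset\overline{\mathcal C}$ the full subcategory on the projectives of $\mathcal C$, and $K=K^{[-1,0]}(\mathcal A)$.

1. There are ideals $J\subset\overline{\mathcal C}$ and $J_K\subset K$ (defined in Section 4), with $J^2=0$, and an equivalence $\overline{\mathcal C}/J\simeq K/J_K$ of additive categories.
2. Suppose that for all $f:P_1\to P_0$, $k:P_0\to P_1'$, $f':P_1'\to P_0'$ in $\mathcal A$ with $f'kf=0$ one can write $k=k'+k''$ with $f'k'=0$ and $k''f=0$ (condition $(*)$). Then $\overline{\mathcal C}\simeq K$ as extriangulated categories.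
3. $(*)$ holds if every morphism of $\mathcal A$ is a split epimorphism followed by a monomorphism, e.g. $\mathcal A=\mathrm{proj}\,\Lambda$ (finitely generated projective right modules) with $\Lambda$ right semihereditary.

Theorem B is not used in the proof of Theorem A. We prove it first, because its proof is the natural attempt to confirm the guess, and its sticking point shows what a counterexample must look like.

## 3. Presentations by projectives in $\overline{\mathcal C}$

We use the following facts about extriangulated categories.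

* (F1) For a conflation $A\xrightarrow xB\xrightarrow yC$ of class $\delta$ the sequences
$$\mathrm{Hom}(C,-)\to\mathrm{Hom}(B,-)\to\mathrm{Hom}(A,-)\xrightarrow{a\mapsto a_*\delta}\mathbb E(C,-)\to\mathbb E(B,-)\to\mathbb E(A,-),$$
$$\mathrm{Hom}(-,A)\to\mathrm{Hom}(-,B)\to\mathrm{Hom}(-,C)\xrightarrow{c\mapsto c^*\delta}\mathbb E(-,A)\to\mathbb E(-,B)\to\mathbb E(-,C)$$
are exact (Nakaoka–Palu, Cor. 3.12). In particular $x_*\delta=0$ and $y^*\delta=0$.
* (F2) A morphism of conflations two of whose components are isomorphisms is an isomorphism (Cor. 3.6 there). Isomorphisms of the end terms transport conflations and their classes.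
* (F3) Axiom (ET3): given conflations $(x,y)$ of class $\delta$ and $(x',y')$ of class $\delta'$, and $a,b$ with $bx=x'a$, there is $c$ with $cy=y'b$ and $a_*\delta=c^*\delta'$. Dually, (ET3)$^{op}$: given $b,c$ with $cy=y'b$, there is $a$ with $bx=x'a$ and $a_*\delta=c^*\delta'$.
* (F4) Axiom (ET4)$^{op}$: given conflations $L\xrightarrow dA\xrightarrow aB$ of class $\delta$ and $N\xrightarrow cB\xrightarrow bC$ of class $\varepsilon$, there are conflations $M\xrightarrow gA\xrightarrow{ba}C$, of class $\rho$ say, and $L\xrightarrow mM\xrightarrow nN$ with $gm=d$, $ag=cn$, $n_*\rho=\varepsilon$, $m_*\delta=b^*\rho$.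
* (F5) Liu–Nakaoka (Hearts of twin cotorsion pairs on extriangulated categories, J. Algebra 528 (2019), Prop. 1.20): if $A\xrightarrow xB\xrightarrow yC$ realizes $\delta$, and $D'\xrightarrow dE\xrightarrow eC$ realizes $a_*\delta$ for some $a:A\to D'$, there is $g:B\to E$ with $gx=da$, $eg=y$, such that $A\xrightarrow{\binom{-a}{x}}D'\oplus B\xrightarrow{(d,g)}E$ realizes $e^*\delta$.

From now on we work in $\overline{\mathcal C}$. It has the objects of $\mathcal C$ and the same $\mathbb E$, and each class is realized by the image of a conflation of $\mathcal C$.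

**Step 1: the shift of a projective.** The purpose is to turn $\mathbb E$ into Hom groups. The identity of a projective-injective object goes from an injective to a projective, so projective-injectives become $0$ in $\overline{\mathcal C}$. Condition 3 therefore gives for each projective $P$ a conflation $P\to0\to\Sigma P$, of class $\sigma_P\in\mathbb E(\Sigma P,P)$, with $\Sigma P$ injective in $\mathcal C$. By the definition of the ideal,
$$\mathrm{Hom}(\Sigma P,P')=0\quad\text{for projective }P,P'. \tag{1}$$
As the middle term is $0$, (F1) gives isomorphisms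
$$\mathrm{Hom}(P,W)\cong\mathbb E(\Sigma P,W),\ g\mapsto g_*\sigma_P;\qquad \mathrm{Hom}(V,\Sigma P)\cong\mathbb E(V,P),\ v\mapsto v^*\sigma_P. \tag{2}$$

**Step 2: presentations.** For each $X$ choose a conflation $P_1\xrightarrow fP_0\xrightarrow iX$ with $P_0,P_1$ projective, and let $\kappa_X\in\mathbb E(X,P_1)$ be its class. By (2), $\kappa_X=q^*\sigma_{P_1}$ for a unique $q:X\to\Sigma P_1$. For $Y$ we write $f',i',\kappa_Y$, and so on. Since $\mathbb E(P,-)=0$ for projective $P$, (F1) gives
$$\mathrm{Hom}(P,Y)=\mathrm{Hom}(P,P_0')/f'\mathrm{Hom}(P,P_1'),\qquad \mathbb E(X,Y)=\mathrm{Hom}(P_1,Y)/\mathrm{Hom}(P_0,Y)f, \tag{3}$$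
the second via $g\mapsto g_*\kappa_X$.

**Step 3: every $f$ is a presentation.** We need this for density of the functor to $K$. Let $f:P_1\to P_0$ be any morphism of $\mathcal A$, and realize $f_*\sigma_{P_1}\in\mathbb E(\Sigma P_1,P_0)$ by $P_0\xrightarrow jZ\xrightarrow p\Sigma P_1$. Apply (F5) with $A=P_1$, $B=0$, $C=\Sigma P_1$, $\delta=\sigma_{P_1}$, $a=f$: the sequence $P_1\xrightarrow{-f}P_0\xrightarrow jZ$ realizes $p^*\sigma_{P_1}$. Transporting along $-1_{P_1}$, the sequence $P_1\xrightarrow fP_0\xrightarrow jZ$ realizes $-p^*\sigma_{P_1}$.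

**Step 4: continuing a presentation to the right.** Let $P_1\xrightarrow fP_0\xrightarrow iX$ be a presentation, and $Z$ as in Step 3 for the same $f$. By (F3), applied to the identities of $P_1$ and $P_0$, there is $\vartheta:X\to Z$ with $\vartheta i=j$ and $\kappa_X=-\vartheta^*p^*\sigma_{P_1}$, and $\vartheta$ is an isomorphism by (F2). Hence $q^*\sigma_{P_1}=(-p\vartheta)^*\sigma_{P_1}$, so $q=-p\vartheta$ by (2). The sequence $P_0\xrightarrow jZ\xrightarrow{-p}\Sigma P_1$ is a conflation, and through $\vartheta$ we conclude: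
$$P_0\xrightarrow iX\xrightarrow q\Sigma P_1\ \text{ is a conflation.} \tag{4}$$

**Test 3: $\mathcal A$ is equivalent to $\mathrm{vect}_F$.** By (F3) and (F2), isomorphic maps $f$ present isomorphic objects. Every linear map is a direct sum of maps $1:P\to P$, $0\to P$, $P\to0$ up to isomorphism, and these present $0$, $P$, $\Sigma P$. So every $X$ is isomorphic to some $P\oplus\Sigma P'$. By (2), $\mathrm{Hom}(P,\Sigma P')\cong\mathbb E(P,P')=0$ and $\mathrm{Hom}(\Sigma P,\Sigma P')\cong\mathbb E(\Sigma P,P')\cong\mathrm{Hom}(P,P')$; the last isomorphism sends $\Sigma g$ to $g$, where $(\Sigma g)^*\sigma_{P'}=g_*\sigma_P$, and respects composition. With (1), these are the Hom groups of $K^{[-1,0]}(\mathrm{vect}_F)$, and the guess survives, at least additively.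

## 4. Lifting morphisms to chain maps, and the ideals $J$ and $J_K$

The sensible plan is to send $X$ to the complex $(P_1\xrightarrow fP_0)$ and $\varphi:X\to Y$ to a chain map lifting it.

**Definition (lift).** A lift of $\varphi:X\to Y$ is a pair $(c,b)$, $c:P_1\to P_1'$, $b:P_0\to P_0'$, with
$$bf=f'c,\qquad \varphi i=i'b,\qquad c_*\kappa_X=\varphi^*\kappa_Y. \tag{5}$$

Lifts exist: as $P_0$ is projective, there is $b$ with $\varphi i=i'b$, and for any such $b$, (ET3)$^{op}$ gives $c$. Conversely, by (ET3), every chain map $(c,b)$ is a lift of some $\varphi$. Lifts add. They compose: if $(c_1,b_1)$ lifts $\psi:Y\to Y''$, then $(c_1c)_*\kappa_X=c_{1*}\varphi^*\kappa_Y=\varphi^*c_{1*}\kappa_Y=(\psi\varphi)^*\kappa_{Y''}$.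

For a functor to $K$ we would need every lift of $0$ to be null-homotopic. Let $(c,b)$ be a lift of $0$. Then $i'b=0$, so $b=f'h$ for some $h:P_0\to P_1'$, by (F1). Also $c_*\kappa_X=0$, so $c=kf$ for some $k:P_0\to P_1'$, by (3). Thus
$$(c,b)=(kf,f'h). \tag{6}$$
A null-homotopic map has the form $(sf,f's)$, with one $s$. Here $k$ and $h$ come from two separate arguments, and nothing relates them beyond the chain map condition $f'(k-h)f=0$. This is the exact point where the plan stops, and three rings show what is at stake.

Over $\mathbb Z$ with $f=f'=n\ne0$, $f'(k-h)f=0$ forces $k=h$, and there is no problem. Over a field the decomposition of Test 3 avoids the issue. Over $\mathbb Z/4$ take $f=f'=2:P\to P$. Then $f'kf=4k=0$ for all $k$, and $k=1$, $h=0$ give the chain map $(2,0)$ from $(P\xrightarrow2P)$ to itself. It is not null-homotopic, since null-homotopic maps are $(2s,2s)$. Moreover, for an $X$ with presentation $P\xrightarrow2P$, the morphism $2\cdot1_X$ has the lift $(2,2)=(1\cdot f,f'\cdot1)$, which is null-homotopic; yet we have no argument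 that $2\cdot1_X=0$. We come back to this in Section 6. Allowing for the indeterminacy (6), the plan does prove part 1.

**Proof of Theorem B, part 1.**

**Step 1: the ideal $J_K$.** We collect the maps (6). Let $J_K$ consist of the classes in $K$ of chain maps of the form $(kf,f'h)$, $k,h:P_0\to P_1'$. From
$$(kf,f'h)=(hf,f'h)+((k-h)f,0)$$
and the null-homotopy $h$ of the first summand, the elements of $J_K$ are the classes of $(kf,0)$ with $f'kf=0$. They are closed under sums. If $(c_1,b_1)$ is a chain map from $f'$ to $f''$, then $(c_1kf,b_1f'h)=(c_1kf,f''c_1h)$. If $(c_0,b_0)$ is a chain map from $f_0$ to $f$, then $(kfc_0,f'hb_0)=(kb_0f_0,f'hb_0)$. Both are again of the required form, so $J_K$ is an ideal.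

**Step 2: the functor.** By (6), two lifts of the same $\varphi$ have the same class in $K/J_K$. So
$$\Phi:\overline{\mathcal C}\to K/J_K,\qquad X\mapsto(P_1\xrightarrow fP_0),\quad\varphi\mapsto[(c,b)]$$
is a well-defined additive functor, independent of the presentations up to isomorphism (lift the identity of $X$ between two presentations). It is full, because every chain map is a lift, and dense, because every $f$ presents some $Z$ (Section 3, Step 3).

**Step 3: the kernel.** Let
$$J(X,Y)=\{\varphi:\ \varphi i=0,\ \varphi^*\kappa_Y=0\}.$$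
If the class of a lift of $\varphi$ lies in $J_K$, then the lift differs from some $(kf,f'h)$ by some $(sf,f's)$, so it is itself of the form $(kf,f'h)$. Then $\varphi i=i'f'h=0$ and $\varphi^*\kappa_Y=(kf)_*\kappa_X=k_*f_*\kappa_X=0$. Conversely, if $\varphi\in J(X,Y)$, then $b=0$ satisfies $\varphi i=i'b$, so there is a lift $(c,0)$; here $c_*\kappa_X=\varphi^*\kappa_Y=0$, so $c=kf$, and the class of $(kf,0)$ is in $J_K$. Hence $\ker\Phi=J$. In particular $J$ is an ideal, and $\overline{\mathcal C}/J\simeq K/J_K$.

**Step 4: $J^2=0$.** Let $\varphi\in J(X,Y)$, $\varphi'\in J(V,X)$. Since $\varphi i=0$, (4) and (F1) give $\varphi=\psi q$ with $\psi:\Sigma P_1\to Y$. Now $(q\varphi')^*\sigma_{P_1}=\varphi'^*\kappa_X=0$, so $q\varphi'=0$ by (2), and $\varphi\varphi'=\psi q\varphi'=0$. $\square$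

## 5. Condition $(*)$: proof of Theorem B, parts 2 and 3

**Proof of part 2.** Assume $(*)$.

**Step 1: $J_K=0$.** If $f'kf=0$ and $k=k'+k''$ as in $(*)$, then $(kf,0)=(k'f,f'k')$, which is null-homotopic via $k'$.

**Step 2: $J=0$.** Let $\varphi\in J(X,Y)$ and write $\varphi=\psi q$ with $\psi:\Sigma P_1\to Y$, as before. By (2), $\psi^*\kappa_Y=c_*\sigma_{P_1}$ for some $c:P_1\to P_1'$. Since $f'_*\kappa_Y=0$, we get $(f'c)_*\sigma_{P_1}=\psi^*f'_*\kappa_Y=0$, so $f'c=0$ by (2). Also $c_*\kappa_X=q^*c_*\sigma_{P_1}=q^*\psi^*\kappa_Y=\varphi^*\kappa_Y=0$, so $c=kf$. Hence $f'kf=0$, and $(*)$ gives $c=kf=k'f$ with $f'k'=0$.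

The class $k'_*\sigma_{P_0}\in\mathbb E(\Sigma P_0,P_1')$ is killed by $f'_*$. By exactness of $\mathrm{Hom}(\Sigma P_0,Y)\to\mathbb E(\Sigma P_0,P_1')\to\mathbb E(\Sigma P_0,P_0')$ there is $\psi':\Sigma P_0\to Y$ with $\psi'^*\kappa_Y=k'_*\sigma_{P_0}$. Let $\Sigma f:\Sigma P_1\to\Sigma P_0$ be defined by $(\Sigma f)^*\sigma_{P_0}=f_*\sigma_{P_1}$, using (2). Then
$$(\psi'\,\Sigma f)^*\kappa_Y=k'_*(\Sigma f)^*\sigma_{P_0}=k'_*f_*\sigma_{P_1}=c_*\sigma_{P_1}=\psi^*\kappa_Y .$$
As $\mathrm{Hom}(\Sigma P_1,P_0')=0$ by (1), the map $\mathrm{Hom}(\Sigma P_1,Y)\to\mathbb E(\Sigma P_1,P_1')$ is injective, so $\psi=\psi'\,\Sigma f$. Finally $(\Sigma f\,q)^*\sigma_{P_0}=q^*f_*\sigma_{P_1}=f_*\kappa_X=0$, so $\Sigma f\,q=0$ and $\varphi=\psi'\,\Sigma f\,q=0$. With Step 1, $\Phi:\overline{\mathcal C}\to K$ is an equivalence of additive categories.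

**Step 3: comparing the bifunctors.** A chain map $\Phi X\to\Sigma\Phi Y$ has only a component in degree $-1$, an arbitrary $e:P_1\to P_0'$; homotopies are given by maps $P_1\to P_1'$ and $P_0\to P_0'$. So
$$\mathbb E_K(\Phi X,\Phi Y)=\mathrm{Hom}(P_1,P_0')/\bigl(f'\mathrm{Hom}(P_1,P_1')+\mathrm{Hom}(P_0,P_0')f\bigr).$$
By (3), first for $\mathbb E(X,Y)$ and then for $\mathrm{Hom}(P_1,Y)$ and $\mathrm{Hom}(P_0,Y)$, the map $e\mapsto(i'e)_*\kappa_X$ is an isomorphism of this group onto $\mathbb E(X,Y)$. It is natural: if $(c_1,b_1)$ lifts $\psi:Y\to Y''$, then $\psi_*(i'e)_*\kappa_X=(i''b_1e)_*\kappa_X$, and if $(c,b)$ lifts $\varphi:V\to X$, then $\varphi^*(i'e)_*\kappa_X=(i'e)_*c_*\kappa_V=(i'ec)_*\kappa_V$. The maps $b_1e$ and $ec$ are the degree $-1$ components of the composites in $K^b(\mathcal A)$.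

**Step 4: the realization in $K$.** We fix signs. Let $\Sigma$ change the sign of the differential, let $\mathrm{cone}(u:A\to B)^n=A^{n+1}\oplus B^n$ have differential $\begin{pmatrix}-d_A&0\\u&d_B\end{pmatrix}$, and let $A\xrightarrow uB\to\mathrm{cone}(u)\to\Sigma A$ be the standard triangles. Rotation gives triangles $B\to\mathrm{cone}(u)\to\Sigma A\xrightarrow{-\Sigma u}\Sigma B$. Take $A=\Sigma^{-1}\Phi X$, $B=\Phi Y$ and $u=-e$ (more precisely, $-\Sigma u=e$). The differential of $\Sigma^{-1}\Phi X$ is $-f$, so the entry $-d_A$ is $f$. Thus $\Phi Y\xrightarrow{\mathrm{in}}C_e\xrightarrow{\mathrm{pr}}\Phi X$ realizes the class of $e$, where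
$$C_e=\Bigl(P_1'\oplus P_1\xrightarrow{\left(\begin{smallmatrix}f'&-e\\0&f\end{smallmatrix}\right)}P_0'\oplus P_0\Bigr). \tag{7}$$
(With the opposite sign convention for triangles, replace $e$ by $-e$ in the isomorphism of Step 3; nothing else changes.)

**Step 5: comparing the realizations.** Let $Y\xrightarrow yZ\xrightarrow zX$ realize $(i'e)_*\kappa_X$. We must show that $\Phi$ sends it to the sequence of $C_e$. By (F5), with $\delta=\kappa_X$ and $a=i'e$, there is $w:P_0\to Z$ with $zw=i$ such that
$$P_1\xrightarrow vY\oplus P_0\xrightarrow tZ,\qquad v=\binom{-i'e}{f},\quad t=(y,w),$$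
realizes $z^*\kappa_X$. The direct sum of $P_1'\to P_0'\to Y$ and $0\to P_0=P_0$ is a conflation $P_1'\xrightarrow{\binom{f'}0}P_0'\oplus P_0\xrightarrow{i'\oplus1}Y\oplus P_0$ of class $\mathrm{pr}_Y^*\kappa_Y$. Apply (F4) to these two. We get a conflation $M\xrightarrow gP_0'\oplus P_0\xrightarrow{(yi',w)}Z$, whose class we call $\kappa_Z$, and a conflation $P_1'\xrightarrow mM\xrightarrow nP_1$, with
$$gm=\tbinom{f'}0,\quad(i'\oplus1)g=vn,\quad n_*\kappa_Z=z^*\kappa_X,\quad m_*\mathrm{pr}_Y^*\kappa_Y=t^*\kappa_Z. \tag{8}$$
The second conflation splits because $P_1$ is projective. So $M=P_1'\oplus P_1$, $m=\mathrm{in}_1$, $n=\mathrm{pr}_2$, and $g$ has first column $\binom{f'}0$. Let $\binom{x_1}{x_2}$ be its second column. By (8), $x_2=f$ and $i'x_1=-i'e$, hence $x_1=-e+f'h$ for some $h:P_1\to P_1'$. Replacing the section $\mathrm{in}_2$ of $n$ by $\mathrm{in}_2-\mathrm{in}_1h$ changes the second column to $\binom{-e}{f}$ and keeps $m=\mathrm{in}_1$, $n=\mathrm{pr}_2$. So $C_e$ is a presentation of $Z$, with class $\kappa_Z$.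

Restrict the last identity of (8) along $Y\to Y\oplus P_0$: $m_*\kappa_Y=y^*\kappa_Z$. Together with $g\,\mathrm{in}_1=\mathrm{in}_1f'$ and $yi'=(yi',w)\,\mathrm{in}_1$ this says that $(\mathrm{in}_1,\mathrm{in}_1)$ is a lift of $y$. Next, $z(yi',w)=(0,i)=i\,\mathrm{pr}_2$, $\mathrm{pr}_2\,g=(0,f)=f\,\mathrm{pr}_2$ and $n_*\kappa_Z=z^*\kappa_X$, so $(\mathrm{pr}_2,\mathrm{pr}_2)$ is a lift of $z$. Hence $\Phi Y\to\Phi Z\to\Phi X$ is, up to an isomorphism of the middle term, the sequence of $C_e$, which realizes the class of $e$. So $\Phi$, with the isomorphism of Step 3, is an equivalence of extriangulated categories. $\square$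

**Proof of part 3.** Let $f'=\iota'\rho'$ and $f=\iota\rho$ with $\rho,\rho'$ split epimorphisms and $\iota,\iota'$ monomorphisms, and let $s'$ be a section of $\rho'$. If $f'kf=0$, cancelling $\iota'$ on the left and $\rho$ on the right gives $\rho'k\iota=0$. Put $k''=s'\rho'k$ and $k'=k-k''$. Then $\rho'k'=\rho'k-\rho's'\rho'k=0$, so $f'k'=0$; and $k''f=s'\rho'k\iota\rho=0$. For the example: over a right semihereditary ring, finitely generated submodules of finitely generated projective right modules are projective. So the image of a morphism in $\mathrm{proj}\,\Lambda$ is finitely generated projective, the map onto it splits, and the factorization exists. $\square$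

## 6. Multiplication by $2$ on the object presented by $2$

Condition $(*)$ fails for $\mathcal A=\mathrm{proj}(\mathbb Z/4)$ with $f=f'=2$, $k=1$: both $k'$ and $k''$ would have to lie in $2\mathbb Z/4$, and so would their sum $1$. This does not yet refute the guess, since $K^{[-1,0]}(\mathrm{proj}(\mathbb Z/4))$ is a $0$-Auslander category with these projectives (up to summands). But it shows where there is freedom: $2\cdot1_X$ lies in $J$ and might be nonzero. In $K$ it is zero, for a reason that holds over any $\mathcal A$.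

**Lemma 1.** Let $\mathcal B\ne0$ be an additive category in which $4\cdot1_V=0$ for all $V$ and $2\cdot1_V\ne0$ for all $V\neq0$. Then $\mathcal B$ is not equivalent, as an additive category, to $K^{[-1,0]}(\mathcal A)$ for any additive $\mathcal A$.

*Proof.* Suppose it is. Then $K^{[-1,0]}(\mathcal A)$ has the same two properties and is nonzero, so there is $0\ne U\in\mathcal A$. As $\mathcal A$ embeds fully faithfully in degree $0$, $4\cdot1_U=0$. Consider the complex $Z_U=(U\xrightarrow2U)$. The map $1_U:Z_U^0\to Z_U^{-1}$ is a homotopy showing $2\cdot1_{Z_U}=0$. By the second property $Z_U=0$ in $K^{[-1,0]}(\mathcal A)$, that is, $Z_U$ is contractible, and so $2\cdot1_U$ is invertible. Then $0=4\cdot1_U=(2\cdot1_U)^2$ is invertible, so $U=0$, a contradiction. $\square$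

So we look for a $0$-Auslander category with $4=0$ in which no nonzero object is killed by $2$. We try three indecomposables: a projective $P$ with endomorphism ring $R$, $S=\Sigma P$, and $X$ presented by $2:P\to P$. Which Hom groups should they have? By (3), $\mathrm{Hom}(P,X)=R/2R$. By (4), (F1) and (1), and because the connecting map $\mathrm{Hom}(P_0,P)\to\mathbb E(\Sigma P_1,P)\cong\mathrm{Hom}(P,P)$ is $b\mapsto\pm2b$, $\mathrm{Hom}(X,P)=\{b\in R:2b=0\}=\mathfrak m$. For $K$ over $R=\mathbb Z/4$ the ring $\mathrm{End}(P\xrightarrow2P)$ is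
$$\{(c,b)\in R^2:c\equiv b\bmod 2\}/\{(2s,2s)\}=\mathbb F_2[\varepsilon],\qquad\varepsilon=(2,0),\ \varepsilon^2=0 .$$
The idea is to keep all these groups and to change the ring $\mathbb F_2[\varepsilon]$ into $\mathbb Z/4$, with $2$ in the role of $\varepsilon$. To make composition transparent, we write all morphisms as numbers in $R$, or as residues of such numbers, and compose by multiplication. For this we store $R/2R=\mathrm{Hom}(P,X)$ as $\mathfrak m$ (via $\bar r\mapsto2r$) and $\mathfrak m=\mathrm{Hom}(X,P)$ as $R/\mathfrak m$ (via $2s\mapsto\bar s$). A composite $P\to X\to P$ is then $2r\cdot\bar s=2rs\in R$, and $X\to P\to X$ is $2rs\in R=\mathrm{End}(X)$. These considerations only motivate the definition; the construction below does not rely on them.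

To verify the axioms we use a result of Herschend–Liu–Nakaoka (n-Exangulated categories (I), J. Algebra 570 (2021), Prop. 4.3): extriangulated categories are the same as $1$-exangulated categories. That is, one needs an additive category with a biadditive functor $\mathbb E$ and a realization $\mathfrak s$ such that the following hold.

* (R0) Every morphism of extensions $(\alpha,\gamma):\xi\to\xi'$ (i.e. $\alpha_*\xi=\gamma^*\xi'$) lifts to a morphism of realizing sequences.
* (R1) If $W\xrightarrow yU\xrightarrow zV$ realizes $\xi$, then $\mathrm{Hom}(-,W)\to\mathrm{Hom}(-,U)\to\mathrm{Hom}(-,V)\xrightarrow{\gamma\mapsto\gamma^*\xi}\mathbb E(-,W)$ and $\mathrm{Hom}(V,-)\to\mathrm{Hom}(U,-)\to\mathrm{Hom}(W,-)\xrightarrow{\alpha\mapsto\alpha_*\xi}\mathbb E(V,-)$ are exact.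
* (R2) $0\in\mathbb E(0,Q)$ is realized by $Q=Q\to0$, and $0\in\mathbb E(Q,0)$ by $0\to Q=Q$.
* (EA1) Inflations are closed under composition, and so are deflations.
* (EA2) Given $\xi'\in\mathbb E(V',W)$ realized by $W\xrightarrow{y'}U'\xrightarrow{z'}V'$, a morphism $\gamma:V\to V'$, and $W\xrightarrow yU\xrightarrow zV$ realizing $\gamma^*\xi'$, there is $\beta:U\to U'$ with $\beta y=y'$, $z'\beta=\gamma z$ such that $U\xrightarrow{\binom{-z}\beta}V\oplus U'\xrightarrow{(\gamma,z')}V'$ realizes $y_*\xi'$.
* (EA2)$^{op}$ The dual of (EA2).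

There, realizations are taken up to homotopy equivalence fixing the ends. For three-term complexes this is the same as isomorphism fixing the ends. Indeed let $f:U\to U_1$ and $g:U_1\to U$ be the middle parts of mutually inverse homotopy equivalences, so $gf-1=y\varphi^1+\varphi^2z=:N$ with $\varphi^1y=0$, $z\varphi^2=0$, $zy=0$. Then $N^2=y\varphi^1\varphi^2z$ and $N^3=0$, so $gf$ is invertible, and likewise $fg$.

## 7. The category $\mathcal D$ and its bifunctor

Let $\mathbb F=R/\mathfrak m$. Since $2\in\mathfrak m$ and $\mathfrak m^2=0$, we have $4=0$, $-2=2$, $2\mathfrak m=0$, and $\mathbb F$ has characteristic $2$. If $2r=0$, then $r$ is not a unit because $2\neq0$. Hence $\ker(2:R\to R)=\mathfrak m$, and multiplication by $2$ induces $\mathbb F\cong\mathfrak m$.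

**Step 1: numbers as morphisms.** For symbols $P,X,S$ put (source $\to$ target)

| | $\to P$ | $\to X$ | $\to S$ |
|---|---|---|---|
| $M(P,-)$ | $R$ | $\mathfrak m$ | $0$ |
| $M(X,-)$ | $R$ | $R$ | $\mathfrak m$ |
| $M(S,-)$ | $R$ | $R$ | $R$ |

and $N(X,P)=\mathfrak m$, $N(S,X)=\mathfrak m$, $N(S,P)=R$, all other $N=0$.

The $M$'s are closed under multiplication in $R$. A constraint arises only for $P\to X$ and $X\to S$, where every product has a factor in $\mathfrak m$ or a zero factor, and for $P\to S$, where every product lies in $\mathfrak m\mathfrak m=0$ or has a zero factor.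

$N$ is an ideal. Following an element of $N$ by a morphism:

* after $X\to P$ ($\mathfrak m$): into $P$ we get $\mathfrak m=N(X,P)$; into $X$, $\mathfrak m\mathfrak m=0$; into $S$, $0$;
* after $S\to X$ ($\mathfrak m$): into $P$, something in $N(S,P)=R$; into $X$, $\mathfrak m=N(S,X)$; into $S$, $\mathfrak m\mathfrak m=0$;
* after $S\to P$ ($R$): into $P$, $N(S,P)$; into $X$, $\mathfrak m=N(S,X)$; into $S$, $0$.

Preceding it by a morphism:

* before $X\to P$ ($\mathfrak m$): from $P$, $\mathfrak m\mathfrak m=0$; from $X$, $\mathfrak m=N(X,P)$; from $S$, something in $N(S,P)$;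
* before $S\to X$ ($\mathfrak m$): from $P$, $0$; from $X$, $\mathfrak m\mathfrak m=0$; from $S$, $\mathfrak m=N(S,X)$;
* before $S\to P$ ($R$): from $P$, $0$; from $X$, $\mathfrak m=N(X,P)$; from $S$, $N(S,P)$.

**Definition ($\mathcal D$).** Put $H=M/N$, and let $\mathcal D$ be the additive hull of $H$: objects are $P^a\oplus X^b\oplus S^c$, morphisms are matrices, and composition is induced by multiplication in $R$. Thus
$$H(P,P)=H(X,X)=H(S,S)=R,\quad H(P,X)=H(X,S)=\mathfrak m,\quad H(X,P)=H(S,X)=\mathbb F,\quad H(P,S)=H(S,P)=0 .$$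

$\mathcal D$ is $R$-linear. Elements of $\mathfrak m$ are written $2r$, those of $\mathbb F$ are written $\bar r$ or simply $r$. For instance $X\xrightarrow{\bar r}P\xrightarrow{2s}X$ and $X\xrightarrow{2s}S\xrightarrow{\bar r}X$ are both $2rs\in R$, while $P\to X\to S$ and $S\to X\to P$ vanish.

**Step 2: the radical.** We need to recognize isomorphisms. Let $\mathcal R$ consist of the matrices whose entries between equal indecomposables lie in $\mathfrak m$. It is an ideal, because a composite $T\to T'\to T$ with $T\neq T'$ among $P,X,S$ always lies in $\mathfrak m$. It is nilpotent: consider a nonzero product of entries of matrices in $\mathcal R$. Two factors in $\mathfrak m$ make it zero, so at most one factor lies in $\mathfrak m$; all other factors are of the form $X\to P$ or $S\to X$, and at most two such can be consecutive. So the product has at most $2+1+2=5$ factors, and $\mathcal R^6=0$. Hence a morphism is invertible iff it is invertible modulo $\mathcal R$. As $\mathcal D/\mathcal R$ consists of triples of matrices over $\mathbb F$, families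 of matrices in $GL(\mathbb F)$ lift to automorphisms in $\mathcal D$. The indecomposables are $P,X,S$, pairwise non-isomorphic, each with the local endomorphism ring $R$.

**Step 3: duality.** Transposition together with $P\leftrightarrow S$, $X\leftrightarrow X$ preserves $M$ and $N$, so it gives an isomorphism $\mathcal D^{op}\cong\mathcal D$, written $V\mapsto V^*$.

**Step 4: the bifunctor.** Put
$$\mathbb E(P,-)=0,\qquad\mathbb E(S,-)=H(P,-),\qquad\mathbb E(X,-)=H(P,-)/\mathfrak mH(P,-).$$
Contravariantly, $r$ in $H(S,S)$ or $H(X,X)$ acts by $r$; $2r\in H(X,S)$ acts as $r\cdot\mathrm{proj}:\mathbb E(S,-)\to\mathbb E(X,-)$; $\bar r\in H(S,X)$ acts as $2r:\mathbb E(X,-)\to\mathbb E(S,-)$. The last two are well defined, since only $r$ modulo $\mathfrak m$ matters and $2\mathfrak m=0$. All are natural, being given by scalars. Functoriality on composites: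

* $X\xrightarrow{2s}S\xrightarrow{\bar r}X$ is $2rs\in\mathfrak m$ and acts by $0$ on $\mathbb E(X,-)$; the composite action is $2rs$ on $\mathbb E(X,-)$, also $0$.
* $X\to P\to X$ lies in $\mathfrak m$ and acts by $0$; the composite action passes through $\mathbb E(P,-)=0$.
* $S\xrightarrow{\bar r}X\xrightarrow{2s}S$ is $2rs$ and acts by $2rs$; the composite action is $2r\cdot s$.
* The other composites involve a scalar endomorphism, or start or end at $P$, or are $X\to P\to S$ or pass through $S\to P$ or $P\to S$, where both sides are $0$.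

So $\mathbb E$ is a biadditive functor. Identifying $\mathfrak m\cong\mathbb F$ by $2x\leftrightarrow\bar x$ we get
$$\mathbb E(S,P)=R,\qquad\mathbb E(S,X)=\mathbb E(X,P)=\mathbb E(X,X)=\mathbb F,\qquad\mathbb E(P,-)=0=\mathbb E(-,S). \tag{9}$$
Scalars act by multiplication, and the other actions are as follows.

| morphism | action | action |
|---|---|---|
| $2r:P\to X$, covariant | $\mathbb E(S,P)\to\mathbb E(S,X)$, $\xi\mapsto r\bar\xi$ | $\mathbb E(X,P)\to\mathbb E(X,X)$, $\xi\mapsto r\xi$ |
| $\bar r:X\to P$, covariant | $\mathbb E(S,X)\to\mathbb E(S,P)$, $\xi\mapsto2r\xi$ | $\mathbb E(X,X)\to\mathbb E(X,P)$, $0$ |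
| $2r:X\to S$, contravariant | $\mathbb E(S,P)\to\mathbb E(X,P)$, $\xi\mapsto r\bar\xi$ | $\mathbb E(S,X)\to\mathbb E(X,X)$, $\xi\mapsto r\xi$ |
| $\bar r:S\to X$, contravariant | $\mathbb E(X,P)\to\mathbb E(S,P)$, $\xi\mapsto2r\xi$ | $\mathbb E(X,X)\to\mathbb E(S,X)$, $0$ |

For example, $\bar r:X\to P$ sends $2x\in\mathbb E(X,X)=\mathfrak m$ to $2rx\in R/\mathfrak m$, which is $0$. The table is symmetric under duality, so the duality extends to $\mathbb E(V,W)\cong\mathbb E(W^*,V^*)$.

## 8. Five elementary sequences

**Definition (elementary sequences).** These are the following $W_i\xrightarrow{y_i}U_i\xrightarrow{z_i}V_i$ with classes $e_i\in\mathbb E(V_i,W_i)$: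

* (a) $P\to0\to S$, $e_a=1\in\mathbb E(S,P)$;
* (b) $P\xrightarrow2X\xrightarrow2S$, $e_b=2\in\mathbb E(S,P)$;
* (c) $P\xrightarrow2P\xrightarrow2X$, $e_c=1\in\mathbb E(X,P)$;
* (d) $X\xrightarrow2S\xrightarrow2S$, $e_d=1\in\mathbb E(S,X)$;
* (e) $X\xrightarrow{\binom{\bar1}2}P\oplus S\xrightarrow{(2,\bar1)}X$, $e_e=1\in\mathbb E(X,X)$;
* split: $Q=Q\to0$ and $0\to Q=Q$ with $Q$ indecomposable, class $0$.

Duality fixes (a), (b), (e) (up to reordering the middle term of (e)), exchanges (c) and (d), and exchanges the two split types.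

**Lemma 2.** (R1) holds for direct sums of elementary sequences.

*Proof.* By additivity it suffices to take one elementary sequence and a test object $T\in\{P,X,S\}$. By duality the second sequence of (R1) is the first one for the dual sequence. So we check that $H(T,W)\to H(T,U)\to H(T,V)\to\mathbb E(T,W)$ is exact at the two middle places. The split types are clear. We use $\ker(2:R\to R)=\mathfrak m$ throughout.

* (a) $H(T,S)\to\mathbb E(T,P)$ must be injective. $T=P$: the source is $0$. $T=X$: $\mathfrak m\to\mathbb F$, $2r\mapsto\bar r$. $T=S$: $\mathrm{id}_R$.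
* (b) $T=P$: $R\xrightarrow2\mathfrak m\to0\to0$. $T=X$: $\mathbb F\xrightarrow2R\xrightarrow2\mathfrak m\xrightarrow0\mathbb F$, the last map being $2r\mapsto r\cdot\bar2=0$. $T=S$: $0\to\mathbb F\xrightarrow2R\xrightarrow2R$.
* (c) $T=P$: $R\xrightarrow2R\xrightarrow2\mathfrak m\to0$. $T=X$: $\mathbb F\xrightarrow0\mathbb F\xrightarrow2R\to\mathbb F$, the last map being reduction. $T=S$: $0\to0\to\mathbb F\xrightarrow2R$.
* (d) $T=P$: $\mathfrak m\to0\to0\to0$. $T=X$: $R\xrightarrow2\mathfrak m\xrightarrow0\mathfrak m\xrightarrow{\cong}\mathbb F$. $T=S$: $\mathbb F\xrightarrow2R\xrightarrow2R\to\mathbb F$, the last map being reduction.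
* (e) $T=P$: $\mathfrak m\hookrightarrow R\xrightarrow2\mathfrak m\to0$. $T=X$: $R\to\mathbb F\oplus\mathfrak m\to R\to\mathbb F$ with $r\mapsto(\bar r,2r)$, then $(\bar s,2t)\mapsto2(s+t)$, then reduction; the kernel of the middle map is $\{\bar s=\bar t\}$, because $-1=1$ in $\mathbb F$. $T=S$: $\mathbb F\xrightarrow2R\to\mathbb F\xrightarrow0\mathbb F$, the middle map being reduction.

All are exact. $\square$

In particular $y_*e=0$, $z^*e=0$ and $zy=0$ for direct sums of elementary sequences.

## 9. Lifting morphisms between elementary sequences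

**Lemma 3.** Let $(W\xrightarrow yU\xrightarrow zV,e)$ and $(W'\xrightarrow{y'}U'\xrightarrow{z'}V',e')$ be direct sums of elementary sequences, and let $z'\beta=\gamma z$. Then there is $\alpha:W\to W'$ with $\beta y=y'\alpha$ and $\alpha_*e=\gamma^*e'$.

*Proof.* **Step 1: reduction to elementary sequences.** The matrices $y,z,e,y',z',e'$ are block diagonal, so the hypothesis and the conclusion decompose into conditions on the blocks of $\alpha,\beta,\gamma$. We may take both sequences elementary.

**Step 2: only $\gamma$ modulo $\mathcal N$ matters.** Call $\gamma$ admissible if $\gamma z$ factors through $z'$, and let $\mathcal N=z'\mathrm{Hom}(V,U')$. Suppose $\gamma=\gamma_0+z'g$, and a triple with $z'\beta_0=\gamma_0z$, $\beta_0y=y'\alpha_0$, $\alpha_{0*}e=\gamma_0^*e'$ is known. Then $z'(\beta-\beta_0-gz)=0$, so by Lemma 2 $\beta-\beta_0-gz=y'h$ for some $h:U\to W'$. Put $\alpha=\alpha_0+hy$. As $zy=0$, $\beta y=\beta_0y+y'hy=y'\alpha$. As $y_*e=0$ and $z'^*e'=0$, $\alpha_*e=\alpha_{0*}e=\gamma_0^*e'=\gamma^*e'$. So it suffices to find one triple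 for each admissible $\gamma$ modulo $\mathcal N$; for $\gamma\in\mathcal N$ we take $\gamma_0=0$, $\beta_0=0$, $\alpha_0=0$.

**Step 3: $\mathcal N$.** If one sequence is split, every admissible $\gamma$ is in $\mathcal N$: either $V=0$ or $V'=0$, or $z=1$ and $\gamma=z'\beta$, or $z'=1$. For the other types $V_a=V_b=V_d=S$ and $V_c=V_e=X$, and $\mathcal N$ is:

| target | a | b | c | d | e |
|---|---|---|---|---|---|
| from $S$ | $0$ | $\mathfrak m$ | $0$ | $\mathfrak m$ | all |
| from $X$ | $0$ | all | $\mathfrak m$ | $0$ | $\mathfrak m$ |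

For example, for target d from $X$ we get $2\cdot H(X,S)=2\mathfrak m=0$, and for target e from $S$ we get $\bar1\cdot H(S,S)=\mathbb F$.

**Step 4: the triples.** With $r\in R$ arbitrary, the admissible $\gamma$ not covered by $\mathcal N$ are the following.

| $i\to j$ | $\gamma$ | $\beta$ | $\alpha$ | $\alpha_*e_i=\gamma^*e_j$ |
|---|---|---|---|---|
| a→a | $r$ | $0$ | $r$ | $r$ |
| b→a | $2r$ | $0$ | $r$ | $2r$ |
| c→a | $2r$ | $0$ | $r$ | $\bar r$ |
| d→a | $2r$ | $0$ | $\bar r$ | $2r$ |
| a→b | $r$ | $0$ | $2r$ | $2r$ |
| b→b | $r$ | $r$ | $r$ | $2r$ |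
| d→b | $r$ | $\bar r$ | $\bar r$ | $2r$ |
| a→c | $\bar r$ | $0$ | $2r$ | $2r$ |
| b→c | $\bar r$ | $\bar r$ | $r$ | $2r$ |
| c→c | $r$ | $r$ | $r$ | $\bar r$ |
| d→c | $\bar r$ | $0$ | $\bar r$ | $2r$ |
| a→d | $r$ | $0$ | $2r$ | $\bar r$ |
| c→d | $2r$ | $0$ | $2r$ | $\bar r$ |
| d→d | $r$ | $r$ | $r$ | $\bar r$ |
| e→d | $2r$ | $(0,r)$ | $r$ | $\bar r$ |
| c→e | $r$ | $\binom r0$ | $2r$ | $\bar r$ |
| e→e | $r$ | $r$ | $r$ | $\bar r$ |

The last column is read off from the action table of Section 7. Lines $i\to i$ clearly satisfy $z_j\beta=\gamma z_i$ and $\beta y_i=y_j\alpha$. In the other lines with $\beta=0$ we need $\gamma z_i=0$ and $y_j\alpha=0$: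

* target a: $y_a=0$; and $\gamma z_b=2r\cdot2=0$, $\gamma z_c\in H(P,S)=0$, $\gamma z_d=4r=0$;
* source a: $z_a=0$; and $y_b\cdot2r=4r=0$, $y_c\cdot2r=4r=0$, $y_d\cdot2r\in H(P,S)=0$;
* d→c: $\gamma z_d=2\bar r=0$ and $y_c\bar r=2\bar r=0$ in $\mathbb F$;
* c→d: $\gamma z_c$ and $y_d\alpha$ lie in $H(P,S)=0$.

The remaining lines:

* d→b: $z_b\beta=2r=\gamma z_d$, and $\beta y_d=2r=y_b\alpha$ in $H(X,X)$;
* b→c: $z_c\beta=2r=\gamma z_b$ in $H(X,X)$, and $\beta y_b=2r=y_c\alpha$ in $H(P,P)$;
* e→d: $z_d\beta=(0,2r)=\gamma z_e$, and $\beta y_e=2r=y_d\alpha$;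
* c→e: $z_e\beta=2r=\gamma z_c$, and $\beta y_c=\binom{2r}0=\binom{\bar1\cdot2r}{2\cdot2r}=y_e\alpha$.

**Step 5: the list is complete.** From a, every $\gamma$ is admissible; all are listed for targets a, b, c, d, and a→e is in $\mathcal N$. For b→a and d→a, admissible means $2\gamma=0$, i.e. $\gamma\in\mathfrak m$. For c→a, c→d, e→d all $\gamma\in H(X,S)=\mathfrak m$ are listed. For e→a, $\gamma z_e=(0,2r)=0$ forces $\gamma=2r=0$. For e→c, $\gamma z_e=(2r,\bar r)$ must be $z_c$ times a map $P\oplus S\to P$; since $H(S,P)=0$ this gives $\bar r=0$, so $\gamma\in\mathfrak m=\mathcal N$. For b→d, $\gamma z_b=2r$ must lie in $z_dH(X,S)=0$, so $\gamma\in\mathfrak m=\mathcal N$. For c→b, e→b, b→e, d→e everything is in $\mathcal N$. In the remaining pairs (b→b, d→b, b→c, c→c, d→c, d→d, c→e, e→e) all $\gamma$ are listed. $\square$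

**Corollary 4.** (R0) holds for direct sums of elementary sequences, and a lift of a pair of isomorphisms is an isomorphism.

*Proof.* Let $\alpha_*e=\gamma^*e'$. Since $(\gamma z)^*e'=z^*\alpha_*e=\alpha_*z^*e=0$, exactness gives $\beta_0$ with $z'\beta_0=\gamma z$. By Lemma 3 there is $\alpha_0$ with $\beta_0y=y'\alpha_0$ and $\alpha_{0*}e=\gamma^*e'=\alpha_*e$. By (R1), $\alpha-\alpha_0=hy$ for some $h:U\to W'$. Put $\beta=\beta_0+y'h$. Then $\beta y=y'\alpha_0+y'hy=y'\alpha$ and $z'\beta=\gamma z$.

Let $\alpha,\gamma$ be isomorphisms and $\beta$ a lift. In the ladder between the exact sequences $\mathrm{Hom}(T,W)\to\mathrm{Hom}(T,U)\to\mathrm{Hom}(T,V)\to\mathbb E(T,W)$ and their primed versions, the maps other than $\beta_*$ are bijective. By the four lemma $\beta_*:\mathrm{Hom}(T,U)\to\mathrm{Hom}(T,U')$ is surjective for all $T$, so $\beta$ is split epi. The other sequence of (R1) shows in the same way that $\beta$ is split mono. So $\beta$ is an isomorphism. $\square$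

## 10. A normal form for extension classes, and the realization

**Lemma 5.** Every $\xi\in\mathbb E(V,W)$ is isomorphic to a direct sum $\xi_0\in\mathbb E(V_0,W_0)$ of elementary classes: there are isomorphisms $\omega:W\to W_0$, $\theta:V\to V_0$ with $\omega_*\xi=\theta^*\xi_0$.

*Proof.* The $S$-summands of $W$ and the $P$-summands of $V$ carry only zero classes, by (9). So $\xi$ is a matrix with rows from the $P$'s and $X$'s in $W$ and columns from the $X$'s and $S$'s in $V$. The $(P,S)$-entries (row $P$, column $S$) are in $R$, the others in $\mathbb F$. Automorphisms of $W$ and $V$ allow $GL$-operations inside each block of rows or columns, and, by the action table: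

* (i) $X$-row $\mathrel{+}=r\cdot P$-row: $(X,S)\mathrel{+}=r\overline{(P,S)}$ and $(X,X)\mathrel{+}=r(P,X)$;
* (ii) $P$-row $\mathrel{+}=r\cdot X$-row: only $(P,S)\mathrel{+}=2r(X,S)$;
* (iii) $X$-col $\mathrel{+}=r\cdot S$-col: $(P,X)\mathrel{+}=r\overline{(P,S)}$ and $(X,X)\mathrel{+}=r(X,S)$;
* (iv) $S$-col $\mathrel{+}=r\cdot X$-col: only $(P,S)\mathrel{+}=2r(P,X)$.

**Step 1: units.** A unit at $(P,S)$ clears its column by $GL$ and (i), and then its row by $GL$ and (iii); since the column is already clear, only the pivot row changes in the second half. This splits off a class of type (a). Repeating, we reach $(P,S)=2D$ with $D$ over $\mathbb F$. From now on (i) and (iii) do not change $(X,S)$ and $(P,X)$.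

**Step 2: pivots in $(X,S)$ and $(P,X)$.** These two blocks share no block of rows and no block of columns, so we can bring both to rank normal form independently. Then, in this order:

* by (ii), clear $D$ in the $S$-columns with an $(X,S)$-pivot;
* by (iv), clear the remaining entries of $D$ in the $P$-rows with a $(P,X)$-pivot;
* by (i), clear $(X,X)$ in the $X$-columns with a $(P,X)$-pivot;
* by (iii), clear the remaining entries of $(X,X)$ in the $X$-rows with an $(X,S)$-pivot.

Each pivot is alone in its row and column of its block, so each operation changes only the intended entries.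

**Step 3: the rest.** What remains of $D$ and of $(X,X)$ involves only rows and columns without pivots. These rows and columns vanish in the blocks $(X,S)$ and $(P,X)$, so $GL$-operations on them bring the rests to rank normal form without disturbing anything. Now each row and each column has at most one nonzero entry. The entries are of type (a), (b) [from $D$], (c) [from $(P,X)$], (d) [from $(X,S)$], (e) [from $(X,X)$]. Zero rows give $Q=Q\to0$, zero columns give $0\to Q=Q$. $\square$

**Definition (the realization).** $\mathfrak s(\xi)$ is the class of $W\xrightarrow{y\omega}U\xrightarrow{\theta^{-1}z}V$, where $(y,z)$ is the direct sum of elementary sequences for $\xi_0$.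

It does not depend on choices. For another choice $(\omega',\theta',\xi_0')$ with sequence $(y',z')$ we have $(\omega'\omega^{-1})_*\xi_0=(\theta^{-1})^*\omega'_*\xi=(\theta'\theta^{-1})^*\xi_0'$. So by Corollary 4 the pair $(\omega'\omega^{-1},\theta'\theta^{-1})$ lifts to an isomorphism $\beta$ of sequences, and $\beta(y\omega)=y'\omega'$, $(\theta'^{-1}z')\beta=\theta^{-1}z$. Transporting Lemma 2 and Corollary 4 along isomorphisms, (R0) and (R1) hold; (R2) holds by definition. $\mathfrak s$ is compatible with direct sums. Duality sends direct sums of elementary sequences to such sums, so $(\mathcal D,\mathbb E,\mathfrak s)$ is self-dual.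

## 11. Inflations are detected by $\mathrm{Hom}(-,S)$

**Lemma 6.** $y:Y\to Z$ is an inflation iff $\mathrm{Hom}(Z,S)\to\mathrm{Hom}(Y,S)$ is surjective. Dually, $z:U\to V$ is a deflation iff $\mathrm{Hom}(P,U)\to\mathrm{Hom}(P,V)$ is surjective.

*Proof.* "Only if" follows from (R1) and $\mathbb E(-,S)=0$. Conversely, let the map be surjective.

**Step 1: removing isomorphisms.** By Gaussian elimination we split off all unit entries between equal indecomposables: $y\cong1\oplus y'$ with $y'\in\mathcal R$, and $y'$ satisfies the same condition. At an $S$-summand of the source of $y'$ the image of $\mathrm{Hom}(-,S)$ lies in $\mathfrak m\subsetneq R$, since $y'\in\mathcal R$ and composites $S\to T\to S$ with $T\ne S$ lie in $\mathfrak m$. So there are no such summands.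

**Step 2: the matrix of $y'$.** Write (index: target, source)
$$y'_{PP}=2A,\quad y'_{PX}=B,\quad y'_{XP}=2C,\quad y'_{XX}=2D,\quad y'_{SX}=2F,\quad y'_{SP}=0,$$
with $A,B,C,D,F$ over $\mathbb F$. The image of $\mathrm{Hom}(-,S)$ at the $X$-summands of the source is $\{2\bar\lambda F\}$, because $H(P,S)=0$ and $2\cdot2D=0$. So surjectivity means that $F$ has full column rank.

**Step 3: normal form.** Adding multiples of $S$-rows to $X$-rows (via $\bar r:S\to X$ in the target) changes only $D$, by $D\mathrel{+}=rF$. As $F$ has full column rank, we reach $D=0$. By $GL$-operations make $F=\binom10$, and bring $B$ (target-$P$ rows, source-$X$ columns) and $C$ (target-$X$ rows, source-$P$ columns) to rank normal form; changes of $X$-columns are compensated in $F$ on the $S$-rows. Row operations $\bar r:X\to P$ in the target give $A\mathrel{+}=rC$ and leave $B$ unchanged, as $D=0$; they clear $A$ in the columns with a $C$-pivot. Column operations with $2r:P\to X$ in the source give $A\mathrel{+}=Br$ and change nothing else (the entries added to $y'_{XP}$ are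 $2D\cdot2r=0$, and those added to $y'_{SP}$ lie in $H(P,S)=0$); they clear the remaining entries of $A$ in the rows with a $B$-pivot. Bring the rest of $A$, on rows and columns without pivots, to rank normal form. Then $y'$ is a direct sum of
$$X\xrightarrow{\binom{\bar1}2}P\oplus S,\quad X\xrightarrow2S,\quad P\xrightarrow2X,\quad P\xrightarrow2P,\quad P\to0,\quad0\to Q,$$
the inflations of (e), (d), (b), (c), (a) and of a split sequence. So $y$ is, up to isomorphisms of source and target, a direct sum of elementary inflations, hence an inflation. The second statement is the dual. $\square$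

Surjectivity is stable under composition, so (EA1) holds.

## 12. The axiom (EA2)

Say that EA2$(\xi',\gamma)$ holds if the conclusion of (EA2) holds for $\xi',\gamma$. The plan is to reduce the pair $(\xi',\gamma)$, by matrix operations, to a short list of pairs and check these.

**Step 1: what may be changed.** First, EA2$(\xi',\gamma)$ does not depend on the chosen realizing sequences. Isomorphisms $b:U\to U_1$, $b':U'\to U_1'$ fixing the ends replace $\beta$ by $b'\beta b^{-1}$, and the cone sequence becomes an isomorphic one which realizes $b_*y_*\xi'=(by)_*\xi'$. Moreover: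

1. It is invariant under isomorphisms: for isomorphisms $\omega,\theta',\theta$ out of $W,V',V$ it is equivalent to EA2$(\omega_*(\theta'^{-1})^*\xi',\ \theta'\gamma\theta^{-1})$. Indeed use the sequences $(y'\omega^{-1},\theta'z')$, $(y\omega^{-1},\theta z)$ and the same $\beta$. The cone sequences are isomorphic via $1_U$, $\theta\oplus1$, $\theta'$, and $(y\omega^{-1})_*\omega_*(\theta'^{-1})^*\xi'=(\theta'^{-1})^*y_*\xi'$.
2. EA2$(\xi',\gamma)\Leftrightarrow$ EA2$(\xi',\gamma+z't)$ for $t:V\to U'$. Here $(\gamma+z't)^*\xi'=\gamma^*\xi'$, and $\beta$ is replaced by $\beta+tz$. With $\varphi=\begin{pmatrix}1&0\\-t&1\end{pmatrix}$ on $V\oplus U'$ we have $\varphi\binom{-z}\beta=\binom{-z}{\beta+tz}$ and $(\gamma+z't,z')\varphi=(\gamma,z')$, so the two cone sequences are isomorphic with fixed ends.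
3. If it holds for two pairs, it holds for their direct sum.

By Lemma 5 and 1, let $\xi'$ be a direct sum of elementary classes. By 2, $\gamma$ matters only modulo $z'\mathrm{Hom}(V,U')$. So components of $\gamma$ into summands $0\to Q=Q$ may be taken zero, and also components from $P$-summands of $V$, because $\mathrm{Hom}(P,U')\to\mathrm{Hom}(P,V')$ is surjective (Lemma 6). The remaining entries lie in $G(T,i)=H(T,V_i)/z_iH(T,U_i)$, which by Step 3 in the proof of Lemma 3 is:

| | a | b | c | d | e |
|---|---|---|---|---|---|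
| $T=X$ | $\mathfrak m$ | $0$ | $\mathbb F$ | $\mathfrak m$ | $\mathbb F$ |
| $T=S$ | $R$ | $\mathbb F$ | $\mathbb F$ | $\mathbb F$ | $0$ |

So $\gamma$ is a matrix with rows of types a–e (summands of $\xi'$) and columns of types $X,S$ (summands of $V$). We write $(a,S)$ etc. for its blocks, and also for an entry of the block.

**Step 2: row operations.** Let $\eta:V_i\to V_j$ occur, with $\alpha$, in the table of Lemma 3, for two different summands of $\xi'$. Put $\omega=1+\alpha$, $\theta'=1+\eta$. Then $\omega_*\xi'-\xi'=\alpha_*e_i=\eta^*e_j=\theta'^*\xi'-\xi'$. Both are automorphisms, as $\alpha$ and $\eta$ map one summand to a different one and so have square $0$. Hence by 1, $\gamma\mapsto(1+\eta)\gamma$ is allowed. It descends to $G$ because $\eta z_i$ factors through $z_j$. Similarly matrices in $GL(R)$ acting inside each type (simultaneously on the $W_i$ and the $V_i$) are allowed. The effects of "row $j\mathrel{+}=\eta\cdot$ row $i$" on $G$ are as follows; each is a multiplication in $R$, read in the group $G(T,j)$.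

| operation | $\eta$ | effect on $S$-entries | effect on $X$-entries |
|---|---|---|---|
| a→b | $r$ | $(b,S)\mathrel{+}=r\overline{(a,S)}$ | none |
| a→c | $\bar r$ | $(c,S)\mathrel{+}=r\overline{(a,S)}$ | none ($\bar r\cdot2s\in\mathfrak m$) |
| a→d | $r$ | $(d,S)\mathrel{+}=r\overline{(a,S)}$ | $(d,X)\mathrel{+}=r(a,X)$ |
| b→a | $2r$ | $(a,S)\mathrel{+}=2r(b,S)$ | none |
| b→c | $\bar r$ | $(c,S)\mathrel{+}=r(b,S)$ | none |
| c→a | $2r$ | $(a,S)\mathrel{+}=2r(c,S)$ | $(a,X)\mathrel{+}=2r(c,X)$ |
| c→d | $2r$ | none ($2rs\in\mathfrak m$) | $(d,X)\mathrel{+}=2r(c,X)$ |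
| c→e | $r$ | none | $(e,X)\mathrel{+}=r(c,X)$ |
| d→a | $2r$ | $(a,S)\mathrel{+}=2r(d,S)$ | none ($2r\cdot2s=0$) |
| d→b | $r$ | $(b,S)\mathrel{+}=r(d,S)$ | none |
| d→c | $\bar r$ | $(c,S)\mathrel{+}=r(d,S)$ | none ($\bar r\cdot2s\in\mathfrak m$) |
| e→d | $2r$ | none | $(d,X)\mathrel{+}=2r(e,X)$ |

**Step 3: column operations.** Automorphisms $\theta$ of $V$ give, by 1:

* $GL(R)$ on the $X$-columns and on the $S$-columns;
* $X$-col $\mathrel{+}=S$-col$\,\cdot2r$, with effect only in rows a and d, $s\mapsto2rs$ (in row c the added term lies in $\mathfrak m$, in rows b, e it is $0$ in $G$);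
* $S$-col $\mathrel{+}=X$-col$\,\cdot\bar r$, with effect only in row a, $2s\mapsto2rs$, and in row c, $\bar s\mapsto\overline{rs}$ (in row d the added term lies in $\mathfrak m$, in rows b, e it is $0$ in $G$).

**Step 4: eliminating the entries with a unit pivot.** In each substep the pivot column is cleared first. Then column operations starting from it change only the pivot row. A summand is split off by 3.

* Substep 1. A unit at $(a,S)$: clear its column by a→a ($GL$), a→b, a→c, a→d (row e has $G(S,e)=0$). Clear its row by $GL$ on $S$-columns and $X$-col $\mathrel{+}=S$-col$\,\cdot2r$. Split off an isomorphism $S\to V_a$. Repeating, $(a,S)\subset\mathfrak m$. From now on a→b, a→c and the $S$-effect of a→d are zero, and no later operation brings a unit to $(a,S)$, since everything added from outside row block a or from $X$-columns lies in $\mathfrak m$.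
* Substep 2. A nonzero entry at $(c,X)$: clear its column by c→c, c→a, c→d, c→e. Clear its row by $GL$ on $X$-columns and $S$-col $\mathrel{+}=X$-col$\,\cdot\bar r$. Split off $X\xrightarrow1V_c$ (after scaling). Repeating, $(c,X)=0$; no later operation changes $(c,X)$ except $GL$.
* Substep 3. $(d,S)\neq0$: clear its column by d→d, d→b, d→c, and d→a, the last being possible because $(a,S)\subset\mathfrak m$. Clear its row by $GL$ on $S$-columns and $X$-col $\mathrel{+}=S$-col$\,\cdot2r$. Split off $S\xrightarrow1V_d$. Repeating, $(d,S)=0$, and it stays $0$.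
* Substep 4. $(b,S)\neq0$: clear its column by b→b, b→c, b→a, and its row by $GL$ on $S$-columns. Split off $S\xrightarrow1V_b$. Repeating, row b is $0$, and it stays $0$.
* Substep 5. $(c,S)\neq0$: clear its column by c→c, c→a (no effect on $(a,X)$, as $(c,X)=0$), and its row by $GL$ on $S$-columns. Split off $S\xrightarrow{\bar1}V_c$. Repeating, row c is $0$, and it stays $0$.

Left are $(a,S)\subset\mathfrak m$, $(a,X)\subset\mathfrak m$, $(d,X)\subset\mathfrak m$, $(e,X)\subset\mathbb F$.

**Step 5: the remaining entries.** First bring $(e,X)$ to rank normal form. This divides the $X$-columns into $X^{(e)}$ (with pivot) and $X^{(0)}$ (without). Clear $(d,X^{(e)})$ by e→d.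

Write $(a,X)=2(L_e,L_0)$ according to this division. Bring $L_0$ to rank normal form, by $GL$ on the rows a and on $X^{(0)}$. In its pivot rows, clear $L_e$ by adding $X^{(0)}$-columns to $X^{(e)}$-columns; row e is unchanged, and $(d,X^{(e)})$ is re-cleared by e→d. In the pivot rows of $L_0$ clear $(a,S)$ by $S$-col $\mathrel{+}=X$-col$\,\cdot\bar r$, which has no effect in rows d and e. Now a pivot row of $L_0$ contains only its pivot, and a→d clears $(d,\cdot)$ in the pivot columns. Split off pairs $X\xrightarrow2V_a$.

Now $L_0=0$. Bring $L_e$ to rank normal form by $GL$ on the rows a and simultaneous $GL$ on $X^{(e)}$ and on its pivot rows e, which keeps the block of pivots of $(e,X)$. Clear $(a,S)$ in the pivot rows of $L_e$ by $S$-col $\mathrel{+}=X$-col$\,\cdot\bar r$, which has no effect in row e as $G(S,e)=0$. Split off pairs $X\xrightarrow{\binom12}V_e\oplus V_a$ and $X\xrightarrow1V_e$.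

What remains are $(a,S)\subset\mathfrak m$ and $(d,X)\subset\mathfrak m$, which share no row type and no column type. Their rank normal forms give pairs $S\xrightarrow2V_a$ and $X\xrightarrow2V_d$. Unused columns give pairs $V\to0$ with $W=V'=0$, and unused summands of $\xi'$ give pairs with $V=0$.

By 3 it remains to check the pairs found.

**Step 6: the trivial pairs.** Let $\gamma$ be invertible; by 1 let $\gamma=1$, and take $\beta=1$. The sequence $U\xrightarrow{\binom{-z}1}V\oplus U\xrightarrow{(1,z)}V$ is split (apply $\begin{pmatrix}1&z\\0&1\end{pmatrix}$ to the middle term), and $y_*\xi'=0$. For $\gamma:V\to0$ with $W=V'=0$ we have $U=V$, $z=1$, and the sequence is $V\xrightarrow{-1}V\to0$. For $V=0$ we have $U=W$, $y=1$, $\beta=y'$, and the sequence is $W\to U'\to V'$ with class $\xi'$.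

**Step 7: the pair $S\xrightarrow2V_a$.** $\gamma^*1=2$ is realized by (b), so $U=X$, $y=z=2$, and $\beta=0$. The sequence is $X\xrightarrow2S\xrightarrow2S$ (recall $-2=2$), and $y_*1=1\in\mathbb E(S,X)$. This is (d).

**Step 8: the pair $X\xrightarrow2V_a$.** $\gamma^*1=1\in\mathbb E(X,P)$ is realized by (c), and $\beta=0$. The sequence is $P\xrightarrow2X\xrightarrow2S$, and $y_*1=2\in\mathbb E(S,P)$. This is (b).

**Step 9: the pair $S\xrightarrow{\bar1}V_c$.** $\gamma^*1=2\in\mathbb E(S,P)$ is realized by (b). Take $\beta=\bar1:X\to P$; then $\beta y=2=y'$ and $z'\beta=2=\gamma z$. The sequence is $X\xrightarrow{\binom2{\bar1}}S\oplus P\xrightarrow{(\bar1,2)}X$, and $y_*1=1\in\mathbb E(X,X)$. This is (e). (It is a substantive check, but note that the pair is also invisible if one splits it off in Substep 5 only; it is needed because $\bar1:S\to X$ is not invertible.)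

**Step 10: the pair $X\xrightarrow2V_d$.** $\gamma^*1=1\in\mathbb E(X,X)$ is realized by (e): $U=P\oplus S$, $y=\binom{\bar1}2$, $z=(2,\bar1)$. Take $\beta=(0,1):P\oplus S\to S$; then $\beta y=2=y'$ and $z'\beta=(0,2)=\gamma z$. The sequence is $P\oplus S\xrightarrow uX\oplus S\xrightarrow{(2,2)}S$ with $u=\begin{pmatrix}2&\bar1\\0&1\end{pmatrix}$. Let $\varphi=\begin{pmatrix}1&\bar1\\0&1\end{pmatrix}$ on $X\oplus S$; then $\varphi=\varphi^{-1}$, and
$$\varphi u=\begin{pmatrix}2&0\\0&1\end{pmatrix},\qquad(2,2)\varphi^{-1}=(2,2+2)=(2,0).$$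
This is (b) plus $S=S\to0$, which realizes $(2,0)\in\mathbb E(S,P\oplus S)$. And $y_*1$ is $\bar1_*1=2$ in $\mathbb E(S,P)$ and $0$ in $\mathbb E(S,S)=0$.

**Step 11: the pair $\gamma=\binom12:X\to V_e\oplus V_a=X\oplus S$.** Here $W=X\oplus P$, $U'=P\oplus S$,
$$y'=\begin{pmatrix}\bar1&0\\2&0\end{pmatrix},\qquad z'=\begin{pmatrix}2&\bar1\\0&0\end{pmatrix},\qquad\gamma^*\xi'=\binom11\in\mathbb E(X,X)\oplus\mathbb E(X,P).$$
With $\omega=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ on $X\oplus P$ we have $\omega_*\binom11=\binom{1+1}1=\binom01$, the class of $(X=X\to0)\oplus$(c). So $\gamma^*\xi'$ is realized by $U=X\oplus P$,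
$$y=\begin{pmatrix}1&0\\0&2\end{pmatrix}\omega=\begin{pmatrix}1&2\\0&2\end{pmatrix},\qquad z=(0,2).$$
Take $\beta=\begin{pmatrix}\bar1&1\\2&0\end{pmatrix}:X\oplus P\to P\oplus S$. Then
$$\beta y=\begin{pmatrix}\bar1&2+2\\2&0\end{pmatrix}=y',\qquad z'\beta=\begin{pmatrix}2+2&2\\0&0\end{pmatrix}=\begin{pmatrix}0&2\\0&0\end{pmatrix}=\gamma z .$$
The cone sequence is $X\oplus P\xrightarrow uX\oplus P\oplus S\xrightarrow vX\oplus S$ with
$$u=\begin{pmatrix}0&2\\\bar1&1\\2&0\end{pmatrix},\qquad v=\begin{pmatrix}1&2&\bar1\\2&0&0\end{pmatrix}.$$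
We compare it with the realization of $\theta=y_*\xi'=\begin{pmatrix}1&1\\0&2\end{pmatrix}$ (rows $X,P$; columns $X,S$). Let $\omega_1=\begin{pmatrix}1&0\\\bar1&1\end{pmatrix}$ on $X\oplus P$ and $\tau=\begin{pmatrix}1&0\\2&1\end{pmatrix}$ on $X\oplus S$. The map $\bar1:X\to P$ acts by $0$ on $\mathbb E(X,X)$ and sends $1\in\mathbb E(S,X)$ to $2$; and $(2:X\to S)^*$ sends $1\in\mathbb E(S,X)$ to $1\in\mathbb E(X,X)$. Therefore
$$\omega_{1*}\theta=\begin{pmatrix}1&1\\0&2+2\end{pmatrix}=\begin{pmatrix}1&1\\0&0\end{pmatrix}=\tau^*\begin{pmatrix}0&1\\0&0\end{pmatrix}.$$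
The last matrix is the class of (d)$\,\oplus(P=P\to0)\oplus(0\to X=X)$. By the definition of $\mathfrak s$, and since $\tau^{-1}=\tau$, $\theta$ is realized by
$$u_1=\begin{pmatrix}0&0\\0&1\\2&0\end{pmatrix}\omega_1=\begin{pmatrix}0&0\\\bar1&1\\2&0\end{pmatrix},\qquad v_1=\tau^{-1}\begin{pmatrix}1&0&0\\0&0&2\end{pmatrix}=\begin{pmatrix}1&0&0\\2&0&2\end{pmatrix}.$$
Let $\varphi=\begin{pmatrix}1&2&\bar1\\0&1&0\\0&0&1\end{pmatrix}$, an automorphism of $X\oplus P\oplus S$. The first row of $\varphi u$ is $(2\cdot\bar1+\bar1\cdot2,\ 2+2)=(0,0)$, so $\varphi u=u_1$. And $v_1\varphi=\begin{pmatrix}1&2&\bar1\\2&0&2+2\end{pmatrix}=v$, where the middle entry of the second row lies in $H(P,S)=0$. So $(u,v)$ realizes $\theta$.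

Thus (EA2) holds, and (EA2)$^{op}$ holds by self-duality. Hence $(\mathcal D,\mathbb E,\mathfrak s)$ is extriangulated.

## 13. Projectives and injectives of $\mathcal D$, and the proof of Theorem A

**Step 1: projectives and injectives.** Since $\mathbb E(P^a\oplus X^b\oplus S^c,P)=\mathbb F^b\oplus R^c$ and $\mathbb E(P,-)=0$, the projectives are the objects $P^a$. Dually the injectives are the objects $S^c$.

**Step 2: $\mathcal D$ is $0$-Auslander.** The following conflations and their direct sums verify the three conditions.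

1. Presentations: $0\to P=P$, $P\xrightarrow2P\xrightarrow2X$, $P\to0\to S$.
2. Enough injectives: $P\to0\to S$, $X\xrightarrow2S\xrightarrow2S$, $S=S\to0$.
3. Dominant dimension: $P\to0\to S$, with $0$ projective-injective.

**Step 3: the quotient is $\mathcal D$ itself.** Since $H(S,P)=0$, there are no nonzero morphisms from injectives to projectives, and $[\mathcal I\to\mathcal P]=0$. So $\mathcal D/[\mathcal I\to\mathcal P]=\mathcal D$, with the structure $(\mathbb E,\mathfrak s)$.

**Step 4: $\mathcal D$ is not a category of two-term complexes.** We have $4\cdot1_V=0$ for all $V$, because $4=0$ in $R$. If $V\neq0$, then $V$ has a summand $P$, $X$ or $S$, with endomorphism ring $R$, in which $2\neq0$; so $2\cdot1_V\neq0$. By Lemma 1, $\mathcal D$ is not equivalent, even as an additive category, to $K^{[-1,0]}(\mathcal A)$ for any additive category $\mathcal A$. This proves Theorem A, and the answer to the Problem is negative. $\square$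

The culprit is the object found in Section 4. In $\mathcal D$ the object $X$ with presentation $P\xrightarrow2P$ has $i=2:P\to X$ and $\kappa_X=1\in\mathbb E(X,P)$. So $r\in\mathrm{End}(X)=R$ lies in $J(X,X)$ iff $2r=0$ and $\bar r=0$, that is, $J(X,X)=\mathfrak m$. In particular $2\cdot1_X$ is a nonzero element of $J$, while in $K^{[-1,0]}(\mathrm{add}\,P)$ multiplication by $2$ is zero on the complex $(P\xrightarrow2P)$.
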